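\title{An open and dense set of foliations by curves on $\mathbb{P}^m$ with all leaves Zariski dense}

\begin{abstract}
For $m\ge3$ and $d\ge2$ we show that the space of one-dimensional holomorphic foliations of degree $d$ on $\mathbb{P}^m$ contains an open and dense subset of foliations that have no proper invariant algebraic subset of positive dimension; all their leaves are Zariski dense. An invariant subvariety of minimal positive dimension has isolated singularities. Under an explicit open and dense condition on the eigenvalues at the singular points of the foliation, we prove that all its local branches are smooth. A residue formula then expresses its degree in terms of the eigenvalues and bounds it locally uniformly in the foliation. This bound upgrades the known generic statement to an open and dense one.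
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Foliations by curves}
Let $m\ge2$ and $d\ge2$. A \emph{one-dimensional (singular holomorphic) foliation of degree $d$} on $\mathbb{P}^m$ is a nonzero section $\xi$ of $T\mathbb{P}^m\otimes\mathcal{O}(d-1)$, up to a scalar, whose zero set has codimension at least two. These foliations form an open subset $\mathbb{F}\mathrm{ol}(d;1,m)$ of the projective space of sections, and we give it the usual topology. Let $R=\sum_{i=0}^m z_i\partial_{z_i}$ be the Euler field of $\mathbb{C}^{m+1}$. By the Euler sequence, $\xi$ is given by a vector field $X$ on $\mathbb{C}^{m+1}$ whose coefficients are homogeneous polynomials of degree $d$, and $X$ is unique up to adding $gR$ with $g$ homogeneous of degree $d-1$.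

The \emph{singular set} $\operatorname{Sing}(\mathcal{G})$ of the foliation $\mathcal{G}$ defined by $\xi$ is the zero set of $\xi$, that is, the set of $[v]$ with $X(v)\in\mathbb{C}v$. Outside it, $\xi$ spans a holomorphic field of complex lines, whose maximal connected integral curves are the (one-dimensional) \emph{leaves}. The projection to $\mathbb{P}^m$ of a short complex-time trajectory of $X$ through $v$ is the \emph{local leaf} through $[v]$. A set $T\subset\mathbb{P}^m$ is \emph{invariant} if, for each $q\in T\setminus\operatorname{Sing}(\mathcal{G})$, the germ at $q$ of the local leaf through $q$ lies in $T$.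

A trivialization of $\mathcal{O}(d-1)$ near a singular point $p$ turns $\xi$ into a vector field vanishing at $p$. A change of trivialization multiplies its linear part at $p$ by a nonzero scalar, so the eigenvalues $\lambda_1(p),\dots,\lambda_m(p)$ of the linear part are defined up to order and up to a common nonzero factor.

\subsection{Generic versus open}
The Zariski closure of a leaf records the polynomial relations that hold along a solution of the differential equation: it is $\mathbb{P}^m$ exactly when no nonzero homogeneous polynomial vanishes on the leaf. The following facts are known, and we take them as given.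

\begin{itemize}
\item[(K1)] There is an open and dense subset $\mathcal{M}(d)\subset\mathbb{F}\mathrm{ol}(d;1,m)$ such that every $\mathcal{G}\in\mathcal{M}(d)$ has the following properties. (1)~$\mathcal{G}$ has exactly $N=\frac{d^{m+1}-1}{d-1}$ singularities, all \emph{hyperbolic}: the linear part is invertible and $\lambda_i/\lambda_j\notin\mathbb{R}$ for $i\ne j$. (2)~$\mathcal{G}$ has no invariant algebraic curve. (3)~All singularities are of Kupka type: the trace of the linear part is nonzero.
\item[(K2)] There is a generic subset $\mathcal{M}_g(d)\subset\mathcal{M}(d)$, that is, a countable intersection of open and dense subsets, such that no $\mathcal{G}\in\mathcal{M}_g(d)$ has a proper invariant algebraic subset of positive dimension.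
\end{itemize}

The Zariski closure of a leaf is an infinite invariant algebraic set (Lemma~\ref{lem:invariant}). So for $\mathcal{G}\in\mathcal{M}_g(d)$ every leaf is Zariski dense, and when $m=2$ property (2) gives the same conclusion on the \emph{open} and dense set $\mathcal{M}(d)$. A generic property may be destroyed by arbitrarily small perturbations, while an open one persists. This leads to the question posed by Costa e Silva and Lins Neto \cite{CL}.

\medskip
\noindent\textbf{Question.} \emph{Let $m\ge3$ and $d\ge2$. Is there an open and dense subset $\mathcal{U}\subset\mathbb{F}\mathrm{ol}(d;1,m)$ such that for every $\mathcal{G}\in\mathcal{U}$ the Zariski closure of every one-dimensional leaf of $\mathcal{G}$ is $\mathbb{P}^m$?}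
\medskip

The issue is one of degrees. Let $\mathcal{B}$ be the set of $\mathcal{G}\in\mathbb{F}\mathrm{ol}(d;1,m)$ that have a proper invariant algebraic subset of positive dimension. For $D\ge1$ let $\mathcal{Z}_D\subset\mathcal{B}$ be the set of $\mathcal{G}$ that have an invariant algebraic set of positive dimension contained in a hypersurface of degree $D$, the zero set of a nonzero homogeneous polynomial of degree $D$. Then $\mathcal{B}=\bigcup_D\mathcal{Z}_D$. A compactness argument shows that each $\mathcal{Z}_D$ is closed (Lemma~\ref{lem:closed}), and by (K2) it has empty interior. A countable union of such sets can still be dense, as $\mathbb{Q}$ is in $\mathbb{R}$: foliations with invariant subvarieties of larger and larger degree might accumulate everywhere. Example~\ref{ex:dense} shows this kind of accumulation for linear vector fields in three variables with hyperbolic spectrum, which suggests a negative answer. The answer is nevertheless positive.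

\subsection{Results}
Let $\Omega_m\subset(\mathbb{C}^*)^m$ be the set of $\lambda=(\lambda_1,\dots,\lambda_m)$ such that
\begin{itemize}
\item[(a)] $\lambda_i/\lambda_j\notin\mathbb{R}$ for $i\ne j$;
\item[(b)] $\lambda_l\notin\mathbb{Z}\lambda_i+\mathbb{Z}\lambda_j$ for $i,j,l$ pairwise distinct;
\item[(c)] $\lambda_l-\lambda_{l'}\notin\mathbb{Z}\lambda_i+\mathbb{Z}\lambda_j$ for $i,j,l,l'$ pairwise distinct.
\end{itemize}
The set $\Omega_m$ is invariant under permutations and under scaling, so we may define
\[
\mathcal{H}(d)=\bigl\{\mathcal{G}\in\mathcal{M}(d):\ (\lambda_1(p),\dots,\lambda_m(p))\in\Omega_m\ \text{ for all }p\in\operatorname{Sing}(\mathcal{G})\bigr\}.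
\]

\begin{theorem}\label{thm:main}
Let $m\ge3$ and $d\ge2$. The set $\mathcal{H}(d)$ is open and dense, and $\mathcal{B}\cap\mathcal{H}(d)$ is closed in $\mathcal{H}(d)$ with empty interior. Hence $\mathcal{U}:=\mathcal{H}(d)\setminus\mathcal{B}$ is open and dense in $\mathbb{F}\mathrm{ol}(d;1,m)$. A foliation $\mathcal{G}\in\mathcal{U}$ has no proper invariant algebraic subset of positive dimension, and every one-dimensional leaf of $\mathcal{G}$ is Zariski dense in $\mathbb{P}^m$.
\end{theorem}

The proof bounds, locally uniformly on $\mathcal{H}(d)$, the degree of \emph{one} invariant subvariety of each $\mathcal{G}\in\mathcal{B}$: one of minimal positive dimension. The singular locus of an invariant variety is again invariant, so such a subvariety has only isolated singularities, and the following local theorem applies to it. An ideal $J$ is \emph{stable} under a derivation $\zeta$ if $\zeta(J)\subset J$.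

\begin{theorem}\label{thm:local}
Let $\zeta$ be a germ of holomorphic vector field at $0\in\mathbb{C}^m$ with $\zeta(0)=0$, whose linear part has eigenvalues $\lambda\in\Omega_m$ and eigenvectors $e_1,\dots,e_m$. Let $V$ be an irreducible analytic germ at $0$ of dimension $k$, $1\le k\le m-1$, smooth outside $0$, whose ideal is $\zeta$-stable. Then $V$ is smooth, and $T_0V$ is spanned by the $e_i$ with $i$ in a set $C$ of $k$ indices. If $V,V'$ are two such germs, with index sets $C,C'$, and $V\cap V'=\{0\}$, then $C\cap C'=\emptyset$.
\end{theorem}

Once the branches are smooth, the normalization of the subvariety is a compact manifold carrying a twisted vector field with nondegenerate zeros, and its degree localizes at these zeros.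

\begin{theorem}\label{thm:degree}
Let $\mathcal{G}\in\mathcal{H}(d)$ and let $V\subsetneq\mathbb{P}^m$ be an irreducible invariant subvariety of minimal positive dimension $k$. Then all local branches of $V$ are smooth. The branches $W$ of $V$ at a point $p\in V\cap\operatorname{Sing}(\mathcal{G})$ are tangent to spans of eigenvectors indexed by pairwise disjoint sets $C(W)$ with $|C(W)|=k$, and
\begin{equation}\label{eq:degree}
\deg V=\frac{1}{(m+d)^k}\sum_{p\in V\cap\operatorname{Sing}(\mathcal{G})}\ \sum_{W\text{ branch at }p}\frac{\bigl(\sum_{i=1}^m\lambda_i(p)\bigr)^k}{\prod_{i\in C(W)}\lambda_i(p)}.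
\end{equation}
\end{theorem}

Each term of \eqref{eq:degree} is homogeneous of degree $0$ in $\lambda(p)$, so it is well defined. The number of terms is bounded in terms of $m$ and $d$, and each term is one of finitely many continuous functions of $\mathcal{G}$. Hence $\deg V$ is locally bounded, and near any point of $\mathcal{H}(d)$ the set $\mathcal{B}$ coincides with a single $\mathcal{Z}_D$.

From (K1) we use only property (1) and the fact that $\mathcal{M}(d)$ is open and dense; from (K2) only that $\mathcal{M}_g(d)$ is dense and disjoint from $\mathcal{B}$. The hypothesis $d\ge2$ enters through these facts alone. It is needed: for $d=1$ the field $X$ is linear, some linear form $\ell\neq0$ satisfies $X\ell=c\,\ell$, and the hyperplane $\ell=0$ is invariant.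

Section~\ref{sec:idea} explains conditions (a)--(c) and works out the smallest case of Theorem~\ref{thm:local}. After the preliminaries of Section~\ref{sec:prelim}, we prove Theorem~\ref{thm:local} in Section~\ref{sec:local}, the residue formula in Section~\ref{sec:residue}, Theorem~\ref{thm:degree} in Section~\ref{sec:degree} and Theorem~\ref{thm:main} in Section~\ref{sec:main}.

\section{Rational and integral resonances}\label{sec:idea}

In this section $S=\sum_i\lambda_ix_i\partial_{x_i}$ is a diagonal linear field on $\mathbb{C}^m$. A monomial $x^a$ satisfies $Sx^a=(a\cdot\lambda)x^a$, and we call $a\cdot\lambda=\sum_i a_i\lambda_i$ its \emph{weight}. If two monomials have the same weight $\mu$, then $f=x^a-c\,x^{a'}$ satisfies $Sf=\mu f$, and the hypersurface $f=0$ is invariant. In two variables condition (a), which is open, forbids any such coincidence, because $\lambda_1,\lambda_2$ are linearly independent over $\mathbb{R}$. Three complex numbers are never independent over $\mathbb{R}$.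

\begin{example}\label{ex:dense}
Let $m=3$ and let $\lambda$ satisfy (a). Since $\mathbb{Q}\lambda_1+\mathbb{Q}\lambda_2$ is dense in $\mathbb{C}$, an arbitrarily small change of $\lambda_3$ produces a relation $q\lambda_3=p_1\lambda_1+p_2\lambda_2$ with coprime integers $p_1,p_2,q$ and $q\ge1$. Then $S$ annihilates $x_1^{-p_1}x_2^{-p_2}x_3^{q}$, and the equations $x_1^{-p_1}x_2^{-p_2}x_3^{q}=c\ne0$, cleared of denominators, define invariant algebraic surfaces. They are irreducible of degree at least $q$, since a monomial change of coordinates of $(\mathbb{C}^*)^3$ turns the equation into $y_1=c$. If $\lambda_3$ tends to a point outside $\mathbb{Q}\lambda_1+\mathbb{Q}\lambda_2$, then $q\to\infty$.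
\end{example}

So no open condition on $\lambda$ excludes all invariant surfaces other than the coordinate planes. The point is that only \emph{integral} relations are compatible with an isolated singularity, and $\mathbb{Z}\lambda_1+\mathbb{Z}\lambda_2$ is a lattice, hence closed and discrete. Here is the computation that shows it.

\subsection*{Surfaces in $\mathbb{C}^3$}
Let $m=3$ and $\lambda\in\Omega_3$; condition (c) is empty. Let $V$ be an irreducible germ of surface at $0$, smooth outside $0$, with $S$-stable ideal $(f)$. We shall see in Lemma~\ref{lem:axes} that (a) forces $V$ to contain a coordinate axis, say the $x_1$-axis. We claim that $V$ is a coordinate plane.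

Along the axis $\partial_1f=0$, while $df\ne0$ off the origin because $V$ is smooth there. So one of $\partial_2f$, $\partial_3f$ does not vanish identically on the axis; say $a(x_1)=\partial_3f(x_1,0,0)\not\equiv0$. Near a point of the axis where $x_1a(x_1)\neq0$, the surface is a graph
\[
x_3=\varphi(x_1,x_2)=\sum_{\beta\ge1}c_\beta(x_1)\,x_2^\beta .
\]
Solving $f(x_1,x_2,\varphi)=0$ order by order in $x_2$ expresses each $c_\beta$ as a convergent power series in $x_1$ divided by a power of $a(x_1)$. So $c_\beta$ is \emph{meromorphic at $x_1=0$}. Invariance says that $S(x_3-\varphi)$ vanishes on the graph, that is, $\lambda_3\varphi=S\varphi$, or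
\[
\lambda_1x_1c_\beta'=(\lambda_3-\beta\lambda_2)\,c_\beta\qquad(\beta\ge1).
\]
If $c_\beta\ne0$ has order $\alpha\in\mathbb{Z}$ at $x_1=0$, the leading coefficients give $\lambda_3=\alpha\lambda_1+\beta\lambda_2$, which (b) forbids. So $\varphi=0$, the function $f(x_1,x_2,0)$ vanishes on an open set, $x_3$ divides $f$, and $V=\{x_3=0\}$.

Smoothness along the axis made $V$ a graph, so $\lambda_3$ appears with coefficient one; meromorphy made $\alpha$ an integer. The next examples show that each hypothesis of Theorem~\ref{thm:local} has a role.

\begin{example}\label{ex:sharp}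
In each case the two monomials have the same weight, so the hypersurface is invariant under $S$, and it is singular at $0$. In (ii) and (iii) the gradient vanishes only at $0$, and the germ is irreducible because two components would meet, and create singular points, along a set of positive dimension.
\begin{itemize}
\item[(i)] \emph{Condition {\rm(a)} fails.} The cusp $x_1^2=x_2^3$ for $\lambda=(3,2)$.
\item[(ii)] \emph{Condition {\rm(b)} fails.} The surface $x_1x_2=x_3^n$ in $\mathbb{C}^3$, $n\ge2$, for $\lambda_1+\lambda_2=n\lambda_3$; condition (a) holds for $\lambda=(\sqrt{-1},\,n-\sqrt{-1},\,1)$. Along the $x_1$-axis it is the graph $x_2=x_1^{-1}x_3^n$, with a pole at $x_1=0$.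
\item[(iii)] \emph{Condition {\rm(c)} fails.} The threefold $x_1x_2=x_3x_4$ in $\mathbb{C}^4$ for $\lambda_1+\lambda_2=\lambda_3+\lambda_4$. If $\lambda_1,\lambda_2,\lambda_3$ are linearly independent over $\mathbb{Q}$, so are any three of the $\lambda_i$, and (b) holds; such triples are dense, so (a) can be arranged too.
\item[(iv)] \emph{The singularity is not isolated.} The surface $x_3^3=x_1^2x_2^2$ for $3\lambda_3=2\lambda_1+2\lambda_2$ and $\lambda_1/\lambda_2\notin\mathbb{R}$. Here $\lambda\in\Omega_3$, because $\lambda_3=\frac23\lambda_1+\frac23\lambda_2$, $\lambda_1=\frac32\lambda_3-\lambda_2$ and $\lambda_2=\frac32\lambda_3-\lambda_1$. The germ is irreducible since $x_1^2x_2^2$ is not a cube. It is singular along the $x_1$- and $x_2$-axes, which are invariant sets of smaller dimension.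
\end{itemize}
\end{example}

\section{Normalization, invariant sets and spectra}\label{sec:prelim}

\subsection{The divergence-free representative}
At a singular point $p=[v]$ we have $X(v)=\chi_pv$ for a scalar $\chi_p$, which will appear in the residue formula. Replacing $X$ by $X+gR$ changes $\chi_p$ by $g(v)$, so $\chi_p$ is local data of the foliation only after $X$ is normalized. For $g$ homogeneous of degree $d-1$,
\[
\operatorname{div}(gR)=R(g)+(m+1)g=(m+d)g .
\]
Hence $\xi$ has a unique representative $X$ with $\operatorname{div}X=0$, and it depends linearly on $\xi$. From now on $X$ is this representative.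

Local sections of $\mathcal{O}(r)$ are holomorphic functions, homogeneous of degree $r$, on open cones in $\mathbb{C}^{m+1}\setminus\{0\}$. A function $f$ on an open set of $\mathbb{P}^m$ has degree $0$, and the section $\xi(f)$ of $\mathcal{O}(d-1)$ is the function $Xf$. Choose a linear form $\ell$ with $\ell(v)=1$ and trivialize $\mathcal{O}(d-1)$ by restricting functions to the affine chart $\{\ell=1\}$; at $p$ this trivialization is evaluation at $v$. The field $X-\ell(X)R$ is tangent to the chart and acts on functions of degree $0$ as $X$ does, so it represents $\xi$. Its derivative at $v$ sends $w$ to $DX(v)w-\chi_pw-\ell(DX(v)w)\,v$. Under $\ker\ell\cong\mathbb{C}^{m+1}/\mathbb{C}v$ this is the map induced by $DX(v)-\chi_p$, and $\lambda_1(p),\dots,\lambda_m(p)$ will denote its eigenvalues. By Euler's identity $DX(v)v=d\chi_pv$, so $0=\operatorname{tr}DX(v)=d\chi_p+\sum_i(\lambda_i(p)+\chi_p)$, that is,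
\begin{equation}\label{eq:chi}
\chi_p=-\frac1{m+d}\sum_{i=1}^m\lambda_i(p).
\end{equation}

\subsection{Invariant sets}

\begin{lemma}\label{lem:invariant}
Let $\mathcal{G}\in\mathbb{F}\mathrm{ol}(d;1,m)$ and let $T\subset\mathbb{P}^m$ be invariant.
\begin{itemize}
\item[(i)] The Zariski closure of $T$ is invariant.
\item[(ii)] If $T$ is closed, it contains every leaf that it meets.
\item[(iii)] If $T$ is algebraic and $\operatorname{Sing}(\mathcal{G})$ is finite, then the irreducible components of $T$ of positive dimension are invariant, and $\operatorname{Sing}(T)$ is invariant.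
\end{itemize}
\end{lemma}

\begin{proof}
We first note that \emph{an algebraic set $T'$ whose homogeneous ideal $\mathcal{I}$ is $X$-stable is invariant}. Indeed, let $[v]\in T'$, let $\gamma(t)$ be the trajectory of $X$ with $\gamma(0)=v$, and let $f\in\mathcal{I}$. Then $f(\gamma(t))=\sum_r(X^rf)(v)\,t^r/r!=0$, since all $X^rf$ lie in $\mathcal{I}$.

(i) Let $\mathcal{I}$ be the homogeneous ideal of polynomials vanishing on the cone over $T$; it is the ideal of the Zariski closure. Let $f\in\mathcal{I}$ be homogeneous and $[v]\in T$. If $[v]$ is singular, then $X(v)=\chi v$ and $(Xf)(v)=\chi\deg(f)f(v)=0$. Otherwise the trajectory of $X$ through $v$ projects into the local leaf, so $f$ vanishes along it for small times and $(Xf)(v)=0$. Thus $X(\mathcal{I})\subset\mathcal{I}$.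

(ii) The intersection of $T$ with a leaf is closed in the leaf because $T$ is closed and open in the leaf because $T$ is invariant, and leaves are connected.

(iii) Let $T_1$ be a component of positive dimension, and let $T_1^0$ be the complement in $T_1$ of $\operatorname{Sing}(\mathcal{G})$ and of the other components. It is Zariski dense in $T_1$; this is where finiteness of $\operatorname{Sing}(\mathcal{G})$ is used. Near $q\in T_1^0$ the sets $T$ and $T_1$ coincide, so the germ of the local leaf lies in $T_1$. Hence, if a homogeneous $f$ vanishes on $T_1$, then $Xf$ vanishes on $T_1^0$, and so on $T_1$. The ideal of $T_1$ is $X$-stable and $T_1$ is invariant.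

Let $q\in\operatorname{Sing}(T)\setminus\operatorname{Sing}(\mathcal{G})$ and let $\phi_t$ be the local flow of a nonvanishing vector field representing $\xi$ near $q$. By (ii), for small $|t|$ both $\phi_t$ and $\phi_{-t}$ send points of $T$ near $q$ into $T$. So $\phi_t$ is an isomorphism of germs $(T,q)\to(T,\phi_t(q))$, and $\phi_t(q)\in\operatorname{Sing}(T)$.
\end{proof}

\subsection{The set $\Omega_m$}

\begin{lemma}\label{lem:omega}
The set $\Omega_m$ is open and dense in $\mathbb{C}^m$, and the matrices with spectrum in $\Omega_m$ form an open and dense subset of $\mathfrak{gl}_m(\mathbb{C})$.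
\end{lemma}

\begin{proof}
The set $\Omega^a$ of $\lambda\in(\mathbb{C}^*)^m$ satisfying (a) is the complement of the real hypersurfaces $\operatorname{Im}(\lambda_i\bar\lambda_j)=0$, $i\neq j$, so it is open and dense. On $\Omega^a$ each pair $(\lambda_i,\lambda_j)$ is an $\mathbb{R}$-basis of $\mathbb{C}$, and the coordinates $(\alpha,\beta)\in\mathbb{R}^2$ of $\lambda_l$, or of $\lambda_l-\lambda_{l'}$, in this basis are continuous functions of $\lambda$. Conditions (b) and (c) are finitely many conditions of the form $(\alpha,\beta)\notin\mathbb{Z}^2$, and these are open. On a compact neighborhood in $\Omega^a$ the functions $\alpha,\beta$ are bounded, so (b) and (c) remove only finitely many complex hyperplanes $\lambda_l=\alpha\lambda_i+\beta\lambda_j$ or $\lambda_l-\lambda_{l'}=\alpha\lambda_i+\beta\lambda_j$ with $(\alpha,\beta)\in\mathbb{Z}^2$. This gives density. For matrices, openness follows from the continuity of the spectrum; for density, approximate a matrix by a diagonalizable one and then move its eigenvalues into $\Omega_m$.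
\end{proof}

\section{Invariant germs with an isolated singularity}\label{sec:local}

We prove Theorem~\ref{thm:local}. Two things are new compared with Section~\ref{sec:idea}. First, $\zeta$ is not linear. We do not linearize it; we pass to formal power series and replace $\zeta$ by its semisimple part $S$, which is diagonal and preserves the same ideals. Second, for $k\ge3$ the computation along an axis does not determine $V$. It only shows that $V$ contains a formal coordinate plane. We then write $V$ as a graph along this plane in two ways, with poles on one axis or on the other, and conclude as in Hartogs' theorem that there are no poles.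

\subsection{Tools}
Let $\mathcal{O}$ be the ring of germs of holomorphic functions at $0\in\mathbb{C}^m$, let $\widehat{\mathcal{O}}$ be its completion, the ring of formal power series, and $\mathfrak{m}$ the maximal ideal of $\widehat{\mathcal{O}}$. We use the following standard facts.
\begin{itemize}
\item[(F1)] (Krull) Every ideal $J$ of a formal power series ring over $\mathbb{C}$ is closed: $J=\bigcap_r(J+\mathfrak{m}^r)$. In particular, a series all of whose monomials lie in $J$ lies in $J$.
\item[(F2)] For a prime $J\subset\widehat{\mathcal{O}}$, $\operatorname{ht}J+\dim\widehat{\mathcal{O}}/J=m$. Two nested primes of the same height are equal, and $\operatorname{ht}J_P=\operatorname{ht}J$ for primes $J\subset P$. If $Q$ is a Noetherian local domain and $y\neq0$ is a nonunit, then $\dim Q/(y)=\dim Q-1$.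
\item[(F3)] In a regular local ring with maximal ideal $\mathfrak{n}$, elements whose classes in $\mathfrak{n}/\mathfrak{n}^2$ are linearly independent over the residue field generate a prime ideal whose height is their number.
\item[(F4)] Let $V$ be an irreducible analytic germ with local ring $\mathcal{O}_V=\mathcal{O}/I_V$. Then $\widehat{\mathcal{O}}/I_V\widehat{\mathcal{O}}$ is the completion of $\mathcal{O}_V$; it has the dimension and the embedding dimension of $\mathcal{O}_V$, so it is regular if and only if $V$ is smooth at $0$. It is a domain: the normalization of $\mathcal{O}_V$ is a finite $\mathcal{O}_V$-module and a normal excellent local ring, so its completion is a normal domain, and by flatness this completion contains that of $\mathcal{O}_V$.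
\end{itemize}
We also need the implicit function theorem for formal series over an arbitrary ring, because we want to control denominators.

\begin{lemma}\label{lem:ift}
Let $A$ be a commutative ring and $y=(y',y'')$ variables with $y'=(y'_1,\dots,y'_n)$. Let $f_1,\dots,f_n\in A[[y]]$ have no constant term, and suppose that $\det(\partial f_a/\partial y'_l)(0)$ is a unit of $A$. Then $(f_1,\dots,f_n)=(y'_1-\varphi_1,\dots,y'_n-\varphi_n)$ for some $\varphi_l\in A[[y'']]$ without constant term. If the linear parts of the $f_a$ do not involve $y''$, the $\varphi_l$ have order at least $2$.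
\end{lemma}

\begin{proof}
The substitution $y'\mapsto f$, $y''\mapsto y''$ has invertible linear part. It induces an automorphism of each $(y)^r/(y)^{r+1}$, so it is an automorphism of $A[[y]]$. Hence $A[[y'']]\to A[[y]]/(f)$ is an isomorphism. Let $\varphi_l$ be the preimage of the class of $y'_l$. Then $y'_l-\varphi_l\in(f)$, so $\varphi_l$ has no constant term, and the linear part of $y'_l-\varphi_l$ is an $A$-linear combination of those of the $f_a$; this gives the last assertion. The map $A[[y'']]\to A[[y]]/(y'-\varphi)$ is an isomorphism too, so the surjection $A[[y]]/(y'-\varphi)\to A[[y]]/(f)$ is injective.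
\end{proof}

\subsection{The semisimple part}

\begin{lemma}\label{lem:semisimple}
There are formal coordinates $x_1,\dots,x_m$, so that $\widehat{\mathcal{O}}=\mathbb{C}[[x]]$, depending only on $\zeta$, such that $dx_i(0)(e_h)=0$ for $h\ne i$ and every $\zeta$-stable ideal of $\widehat{\mathcal{O}}$ is stable under $S=\sum_i\lambda_ix_i\partial_{x_i}$.
\end{lemma}

\begin{proof}
Since $\zeta(0)=0$, the derivation $\zeta$ preserves the powers of $\mathfrak{m}$ and induces a derivation $\zeta_r$ of the finite-dimensional algebra $Q_r=\widehat{\mathcal{O}}/\mathfrak{m}^{r+1}$. Let $Q_r^\mu$ be its generalized eigenspaces, and let $S_r$ be its semisimple part, which acts on $Q_r^\mu$ as multiplication by $\mu$. The identity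
\[
(\zeta_r-\mu-\mu')^b(fg)=\sum_{j=0}^b\binom bj\,(\zeta_r-\mu)^jf\cdot(\zeta_r-\mu')^{b-j}g
\]
gives $Q_r^\mu Q_r^{\mu'}\subset Q_r^{\mu+\mu'}$, which says that $S_r$ is a derivation. The projection $Q_{r+1}\to Q_r$ commutes with $\zeta$, so it maps $Q_{r+1}^\mu$ into $Q_r^\mu$, and onto it because it is surjective. Thus the $S_r$ are compatible and define a continuous derivation $S$ of $\widehat{\mathcal{O}}$.

On $\mathfrak{m}/\mathfrak{m}^2=T_0^*\mathbb{C}^m$ the derivation $\zeta$ is the transpose of the linear part. Its eigenvalues $\lambda_i$ are distinct by (a), and its eigenvectors form the basis dual to $(e_i)$. Lifting the $i$-th one through the surjections $Q_{r+1}^{\lambda_i}\to Q_r^{\lambda_i}$ we obtain $x_i\in\widehat{\mathcal{O}}$ with $Sx_i=\lambda_ix_i$; it lies in $\mathfrak{m}$ since its image in $Q_1$ does. The $x_i$ are formal coordinates, and a continuous derivation is determined by its values on them.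

Let $J$ be $\zeta$-stable. Its image in $Q_r$ is $\zeta_r$-stable, hence $S_r$-stable, because $S_r$ is a polynomial in $\zeta_r$. So $S(J)\subset\bigcap_r(J+\mathfrak{m}^{r+1})=J$ by (F1).
\end{proof}

For $f\in\mathbb{C}[[x]]$ and $\mu\in\mathbb{C}$ let $f_\mu$ be the sum of the terms of $f$ of weight $\mu$.

\begin{lemma}\label{lem:stable}
Let $J\subset\mathbb{C}[[x]]$ be an $S$-stable ideal.
\begin{itemize}
\item[(i)] If $f\in J$, then $f_\mu\in J$ for every $\mu$.
\item[(ii)] The minimal primes of $J$ are $S$-stable.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The image of $J$ in $Q_r$ is stable under the diagonalizable map $S_r$, so it contains the eigencomponents of its elements. Thus $f_\mu\in J+\mathfrak{m}^{r+1}$ for all $r$, and (F1) applies.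

(ii) The automorphism $e^{tS}\colon x_i\mapsto e^{t\lambda_i}x_i$ induces $\exp(tS_r)$ on $Q_r$, so it preserves $J$ by (F1) and permutes the finitely many, say $b$, minimal primes of $J$. Since $e^{tS}=(e^{(t/b!)S})^{b!}$, this permutation is trivial. So the image in $Q_r$ of a minimal prime $J'$ is a subspace preserved by $\exp(tS_r)$ for all $t$; differentiating at $t=0$, it is preserved by $S_r$. By (F1), $S(J')\subset J'$.
\end{proof}

\subsection{The ideal of $V$}
Put $n=m-k$ and $I=I_V\widehat{\mathcal{O}}$. By (F4) and (F2), $I$ is prime of height $n$. It is $\zeta$-stable by the Leibniz rule, hence $S$-stable. Let $\mathrm{Jac}$ be the ideal generated by all determinants $\det(\partial f_a/\partial x_l)_{1\le a\le n,\,l\in\Lambda}$ with $f_1,\dots,f_n\in I$ and $|\Lambda|=n$. The smoothness of $V\setminus\{0\}$ enters the proof only through the following inclusion: there is $s\ge1$ with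
\begin{equation}\label{eq:jac}
\mathfrak{m}^s\subset I+\mathrm{Jac}.
\end{equation}
To prove it, take generators $g_1,\dots,g_b$ of $I_V$. By coherence they generate the ideal sheaf of $V$ near $0$. At a point of $V\setminus\{0\}$ near $0$, where $V$ is smooth of dimension $k$, their Jacobian matrix in the original coordinates $z$ has rank $n$. So the $g_a$ and the $n\times n$ minors of $(\partial g/\partial z)$ have no common zero near $0$ other than $0$, and by the analytic Nullstellensatz they generate an ideal containing a power of the maximal ideal of $\mathcal{O}$. Pass to $\widehat{\mathcal{O}}$. Since $(\partial g/\partial z)=(\partial g/\partial x)(\partial x/\partial z)$, the Cauchy--Binet formula puts these minors in $\mathrm{Jac}$.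

The goal is the following formal statement, from which Theorem~\ref{thm:local} follows in Section~\ref{sub:end}. For a set $C$ of indices, $x_C=(x_h)_{h\in C}$.

\begin{proposition}\label{prop:graph}
There is a partition $\{1,\dots,m\}=C\sqcup\Lambda$ with $|C|=k$, and series $\varphi_l\in\mathbb{C}[[x_C]]$, $l\in\Lambda$, of order at least $2$ with $S\varphi_l=\lambda_l\varphi_l$, such that $I=(x_l-\varphi_l)_{l\in\Lambda}$.
\end{proposition}

We shall twice write $V$ as a graph at the generic point of a coordinate subspace that it contains. For $\Gamma\subset\{1,\dots,m\}$ let $P=(x_h:h\in\Gamma)$ be the ideal of the subspace $x_\Gamma=0$, let $B=\mathbb{C}[[x_h:h\notin\Gamma]]=\mathbb{C}[[x]]/P$, let $K$ be the fraction field of $B$, and put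
\[
E=K[[x_\Gamma]]\supset B[[x_\Gamma]]=\mathbb{C}[[x]].
\]
The local ring $\mathbb{C}[[x]]_P$ is regular, since $P$ has height $|\Gamma|$ and $|\Gamma|$ generators. Its residue field is $K$, and the class of $f\in P$ in $P/P^2\otimes_BK=\bigoplus_{h\in\Gamma}Kx_h$ has coordinates $\partial f/\partial x_h\bmod P$. The derivation $S$ extends to $K$ by the quotient rule and then to $E$.

\begin{lemma}\label{lem:generic}
Suppose $I\subset P$. Let $\Lambda\subset\Gamma$ with $|\Lambda|=n$, and let $f_1,\dots,f_n\in I$ be such that the class $\delta\in B$ of $\det(\partial f_a/\partial x_l)_{l\in\Lambda}$ modulo $P$ is nonzero. Then there are unique $\varphi_l\in K[[x_{\Gamma\setminus\Lambda}]]$, $l\in\Lambda$, with $IE=(x_l-\varphi_l)_{l\in\Lambda}E$. They have no constant term, their coefficients lie in $B[1/\delta]$, and $S\varphi_l=\lambda_l\varphi_l$. If the classes of the $f_a$ in $P/P^2$ lie in $\bigoplus_{l\in\Lambda}Bx_l$, the $\varphi_l$ have order at least $2$ in $x_{\Gamma\setminus\Lambda}$.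
\end{lemma}

\begin{proof}
Since $\delta\ne0$, the classes of the $f_a$ in $P/P^2\otimes_BK$ are independent. By (F3) the $f_a$ generate in $\mathbb{C}[[x]]_P$ a prime of height $n$. It is contained in the prime $I_P$ of height $n$, so $I_P=(f_a)$ by (F2). An element of $\mathbb{C}[[x]]\setminus P$ has a nonzero constant term as a series in $x_\Gamma$, so it is a unit of $E$. Thus $\mathbb{C}[[x]]_P\subset E$ and $IE=(f_a)E$. Lemma~\ref{lem:ift} over $A=B[1/\delta]$, with $y'=x_\Lambda$ and $y''=x_{\Gamma\setminus\Lambda}$, gives the $\varphi_l$, their coefficients and their order. The substitution $x_l\mapsto\varphi_l$ kills $IE$ and fixes $K[[x_{\Gamma\setminus\Lambda}]]$, so $IE\cap K[[x_{\Gamma\setminus\Lambda}]]=0$. This gives uniqueness. Finally, $IE$ is $S$-stable by the Leibniz rule, so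
\[
\lambda_l\varphi_l-S\varphi_l=S(x_l-\varphi_l)-\lambda_l(x_l-\varphi_l)\in IE\cap K[[x_{\Gamma\setminus\Lambda}]]=0.\qedhere
\]
\end{proof}

\subsection{$V$ contains a formal axis: condition (a)}
Let $P_i=(x_h:h\ne i)$ be the ideal of the $x_i$-axis.

\begin{lemma}\label{lem:axes}
Let $J\subset\mathbb{C}[[x]]$ be an $S$-stable prime. If $\dim\mathbb{C}[[x]]/J=1$, then $J=P_i$ for some $i$. If $\dim\mathbb{C}[[x]]/J\ge1$, then $J\subset P_i$ for some $i$.
\end{lemma}

\begin{proof}
Let $Q=\mathbb{C}[[x]]/J$ have dimension $1$, and suppose $x_i,x_j\notin J$ with $i\ne j$. By (F2), $Q/(x_i)$ has dimension $0$, so it is a finite-dimensional vector space, and by successive approximation lifts of a basis generate $Q$ as a $\mathbb{C}[[x_i]]$-module. Hence $x_j$ satisfies a monic equation over $\mathbb{C}[[x_i]]$, and $J$ contains a nonzero series $g(x_i,x_j)$. By (a), distinct monomials in $x_i,x_j$ have distinct weights, so by Lemma~\ref{lem:stable}(i) the ideal $J$ contains a monomial $x_i^\alpha x_j^\beta$. This contradicts primality. So at most one variable lies outside $J$, that is, $P_i\subset J$ for some $i$, and equality holds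 by (F2).

For the second claim use induction on $\dim Q$. If $\dim Q\ge2$, choose $x_j\notin J$. The ideal $J+(x_j)$ is $S$-stable, and by (F2) it has a minimal prime $J'$ with $\dim\mathbb{C}[[x]]/J'=\dim Q-1\ge1$. By Lemma~\ref{lem:stable}(ii), $J'$ is $S$-stable, so $J\subset J'\subset P_i$ for some $i$.
\end{proof}

If $k=1$, then $I=P_i$, and Proposition~\ref{prop:graph} holds with $C=\{i\}$ and $\varphi_l=0$. Assume $k\ge2$ and fix $i$ with $I\subset P_i$.

\subsection{$V$ contains a formal plane: condition (b)}
This step is the computation of Section~\ref{sec:idea}. We cannot have $\mathrm{Jac}\subset P_i$, for then \eqref{eq:jac} would give $x_i^s\in P_i$. So there are $f_1,\dots,f_n\in I$ and $\Lambda_0$ with $|\Lambda_0|=n$ and $\det(\partial f_a/\partial x_l)_{l\in\Lambda_0}\notin P_i$. Here $i\notin\Lambda_0$: a series in $P_i$ vanishes on the $x_i$-axis, so does its $x_i$-derivative, and a column with entries in $P_i$ would put the determinant in $P_i$.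

Apply Lemma~\ref{lem:generic} with $\Gamma=\{h:h\ne i\}$, so that $K=\mathbb{C}((x_i))$. We get $IE=(x_l-\psi_l)_{l\in\Lambda_0}E$, where $\psi_l$ is a series in the $k-1\ge1$ variables $x_h$, $h\in\Gamma\setminus\Lambda_0$, without constant term and with Laurent series in $x_i$ as coefficients. The equation $S\psi_l=\lambda_l\psi_l$ says that every monomial of $\psi_l$, in which $x_i$ has an exponent in $\mathbb{Z}$, has weight $\lambda_l$. Fix $j\in\Gamma\setminus\Lambda_0$. A monomial $x_i^\alpha x_j^\beta$ in $\psi_l$, with $\alpha\in\mathbb{Z}$ and $\beta\ge1$, would give $\lambda_l=\alpha\lambda_i+\beta\lambda_j$ with $i,j,l$ distinct, contradicting (b). So every monomial of $\psi_l$ involves some $x_h$ with $h\ne i,j$. Setting $x_h=0$ for all $h\ne i,j$ defines a map $E\to K[[x_j]]$ that kills each $x_l-\psi_l$, hence $I$. Its restriction to $\mathbb{C}[[x]]$ is the projection onto $\mathbb{C}[[x_i,x_j]]\subset K[[x_j]]$. Therefore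
\[
I\subset P:=(x_h:h\ne i,j).
\]
If $k=2$, both primes have height $m-2$, so $I=P$, and Proposition~\ref{prop:graph} holds with $C=\{i,j\}$ and $\varphi_l=0$. In particular (c) is not needed for surfaces. Assume $k\ge3$.

\subsection{The conormal module along the plane: condition (c)}
From now on $\Gamma=\{h:h\neq i,j\}$, $B=\mathbb{C}[[x_i,x_j]]$ with maximal ideal $\mathfrak{m}_B$, and $E=K[[x_\Gamma]]$ with $K=\operatorname{Frac}B$. Lemma~\ref{lem:generic} will make $V$ a graph over $K$, and the difficulty is to remove the denominators. Since $B$ is factorial and $x_i,x_j$ are nonassociate primes,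
\begin{equation}\label{eq:hartogs}
B[1/x_i]\cap B[1/x_j]=B .
\end{equation}
So it suffices to solve for the \emph{same} variables $x_\Lambda$ once with $\delta$ a power of $x_i$ and once with $\delta$ a power of $x_j$. This can fail. The threefold $x_1x_2=x_3x_4$ of Example~\ref{ex:sharp}(iii) contains the $(x_1,x_3)$-plane; one solves for $x_2$ after inverting $x_1$, but for $x_4$ after inverting $x_3$. The reason is that the first-order part $x_1\cdot x_2-x_3\cdot x_4$ of the equation along the plane mixes two normal directions. We therefore study the first-order parts of the elements of $I$.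

Let $M$ be the image of $I$ in $P/P^2=\bigoplus_{l\in\Gamma}Bx_l$; it is a $B$-submodule. The monomials $x_i^\alpha x_j^\beta x_l$, $l\in\Gamma$, have pairwise distinct weights: for equal $l$ by (a), and for $l\ne l'$ because an equality of weights puts $\lambda_l-\lambda_{l'}$ in $\mathbb{Z}\lambda_i+\mathbb{Z}\lambda_j$, contradicting (c). Hence for $f\in I$ the class of $f_\mu$ in $P/P^2$ is zero or a single term of the class of $f$, and $f_\mu\in I$ by Lemma~\ref{lem:stable}(i). So $M$ contains every monomial of each of its elements. Let $\mathfrak{a}_l=\{g\in B:gx_l\in M\}$, an ideal of $B$. If $\sum_lg_lx_l\in M$, every monomial of $g_l$ lies in $\mathfrak{a}_l$, so $g_l\in\mathfrak{a}_l$ by (F1). Thus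
\[
M=\bigoplus_{l\in\Gamma}\mathfrak{a}_l\,x_l .
\]

\emph{At most $n$ of the $\mathfrak{a}_l$ are nonzero.} Let $\Lambda$ be the set of $l$ with $\mathfrak{a}_l\neq0$. For $l\in\Lambda$ choose an element of $I$ congruent to $g_lx_l$ modulo $P^2$ with $0\ne g_l\in\mathfrak{a}_l$. By (F3) these elements generate a prime of height $|\Lambda|$ in $\mathbb{C}[[x]]_P$, contained in the prime $I_P$ of height $n$. So $|\Lambda|\le n$.

\emph{In fact $|\Lambda|=n$, and $\mathfrak{m}_B^s\subset\mathfrak{a}_l$ for $l\in\Lambda$.} Let $f\in I$ with $f\equiv\sum_lg_lx_l\pmod{P^2}$. Then $g_l\in\mathfrak{a}_l$, and modulo $P$ we have $\partial f/\partial x_l\equiv g_l$ for $l\in\Gamma$ and $\partial f/\partial x_i\equiv\partial f/\partial x_j\equiv0$. So a generator of $\mathrm{Jac}$ with column set $\Lambda'$ reduces to $0$ if $\Lambda'$ meets $\{i,j\}$, and otherwise to an element of $\prod_{l\in\Lambda'}\mathfrak{a}_l$. Reducing \eqref{eq:jac} modulo $P$, where $I$ maps to $0$, we obtain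
\[
\mathfrak{m}_B^s\subset\sum_{\Lambda'\subset\Gamma,\ |\Lambda'|=n}\ \prod_{l\in\Lambda'}\mathfrak{a}_l .
\]
The left side is nonzero, and a product is nonzero only if $\Lambda'\subset\Lambda$. Since $|\Lambda|\le n$, we get $|\Lambda|=n$, only $\Lambda'=\Lambda$ contributes, and $\mathfrak{m}_B^s\subset\prod_{l'\in\Lambda}\mathfrak{a}_{l'}\subset\mathfrak{a}_l$ for $l\in\Lambda$.

As $x_i^s,x_j^s\in\mathfrak{m}_B^s$, there are $f_l,f_l'\in I$ for $l\in\Lambda$ with
\begin{equation}\label{eq:twosystems}
f_l\equiv x_i^s\,x_l,\qquad f'_l\equiv x_j^s\,x_l\pmod{P^2}.
\end{equation}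

\subsection{Removing the poles}
Let $C$ be the complement of $\Lambda$ in $\{1,\dots,m\}$, so $i,j\in C$, $|C|=k$ and $\Gamma\setminus\Lambda=C\setminus\{i,j\}$. Apply Lemma~\ref{lem:generic} to $(f_l)$, with $\delta=x_i^{sn}$, and to $(f'_l)$, with $\delta=x_j^{sn}$. By uniqueness both systems give the same series $\varphi_l\in K[[x_{\Gamma\setminus\Lambda}]]$, of order at least $2$ by \eqref{eq:twosystems}, with coefficients in $B[1/x_i]$ and in $B[1/x_j]$. By \eqref{eq:hartogs}, $\varphi_l\in B[[x_{\Gamma\setminus\Lambda}]]=\mathbb{C}[[x_C]]$. It has order at least $2$ and satisfies $S\varphi_l=\lambda_l\varphi_l$.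

Let $J=(x_l-\varphi_l)_{l\in\Lambda}\subset\mathbb{C}[[x]]$. It is the kernel of the substitution $\mathbb{C}[[x]]\to\mathbb{C}[[x_C]]$, $x_l\mapsto\varphi_l$, hence a prime of height $n$. This substitution is the restriction of the map $E\to K[[x_{\Gamma\setminus\Lambda}]]$ that kills $IE$, so $I\subset J$. By (F2), $I=J$. Proposition~\ref{prop:graph} is proved.

\subsection{End of the proof of Theorem~\ref{thm:local}}\label{sub:end}
By Proposition~\ref{prop:graph}, $\widehat{\mathcal{O}}/I\cong\mathbb{C}[[x_C]]$ is regular, so $V$ is smooth by (F4). The tangent space $T_0V$ is the common kernel of the linear parts of the elements of $I$, which are spanned by the $dx_l(0)$, $l\in\Lambda$. By Lemma~\ref{lem:semisimple}, $T_0V$ is spanned by the $e_h$, $h\in C$.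

For disjointness we show that $V$ contains every formal axis to which it is tangent: $I\subset P_h$ for all $h\in C$. Let $l\in\Lambda$. A monomial $x_h^\alpha$ in $\varphi_l$ would have weight $\alpha\lambda_h=\lambda_l$, contradicting (a). So $\varphi_l\in P_h$, and $x_l\in P_h$ because $l\ne h$. Now let $V'$ be a second germ, with ideal $I'\subset\widehat{\mathcal{O}}$; the coordinates $x$, and so the primes $P_h$, are the same for $V$ and $V'$. If $V\cap V'=\{0\}$, the Nullstellensatz shows that $I+I'$ contains a power of $\mathfrak{m}$, so it lies in no $P_h$. Hence no $h$ belongs to both $C$ and $C'$. \qed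

\section{A residue formula}\label{sec:residue}

The degree of a subvariety is the integral of $c_1(\mathcal{O}(1))^k$. The field $X$ differentiates sections of $\mathcal{O}(1)$ in the direction of the foliation. Extending this partial derivative to a connection away from the singular points yields a curvature form whose $k$-th power vanishes, so the integral concentrates at the singular points.

Let $Y$ be a complex manifold, $L$ and $H$ holomorphic line bundles, and $\xi\in H^0(Y,TY\otimes L)$. At a zero $p$ of $\xi$ the linear part $D\xi_p$ lies in $\operatorname{End}(T_pY)\otimes L_p$, and $p$ is \emph{nondegenerate} if $\det D\xi_p\in L_p^{\otimes\dim Y}$ is nonzero. Let $\nabla\colon\mathcal{O}(H)\to\mathcal{O}(H\otimes L)$ be a $\mathbb{C}$-linear map of sheaves with $\nabla(fs)=\xi(f)s+f\nabla s$. At a zero $p$ we have $\nabla(fs)(p)=f(p)\nabla s(p)$, so $\nabla$ induces a linear map $H_p\to H_p\otimes L_p$, that is, an element $\theta_p\in L_p$.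

\begin{proposition}\label{prop:residue}
If $Y$ is compact of dimension $k$ and all zeros of $\xi$ are nondegenerate, then
\[
\int_Yc_1(H)^k=\sum_{\xi(p)=0}\frac{(-\theta_p)^k}{\det D\xi_p}.
\]
\end{proposition}

\begin{example}
Let $Y=\mathbb{P}^1$, $L$ trivial, $H=\mathcal{O}(1)$, and let $\xi$ and $\nabla$ be induced by $a_0z_0\partial_{z_0}+a_1z_1\partial_{z_1}$ with $a_0\ne a_1$. At $[1:0]$ we have $\nabla z_0=a_0z_0$, so $\theta=a_0$, and $\xi=(a_1-a_0)y\partial_y$ for $y=z_1/z_0$. By symmetry the sum is $\frac{-a_0}{a_1-a_0}+\frac{-a_1}{a_0-a_1}=1=\deg\mathcal{O}(1)$.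
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:residue}]
The zero set $Z$ of $\xi$ is finite. Recall that if a connection on $H$ sends a local frame $s$ to $\eta s$, its curvature is the closed form $d\eta$, and that $\frac{\sqrt{-1}}{2\pi}$ times the curvature represents $c_1(H)$.

\emph{Local data at the zeros.} Near each $p\in Z$ fix holomorphic coordinates $y$, a holomorphic frame of $L$ and a holomorphic frame $s_p$ of $H$. Write $\xi=\sum_iw_i\partial_{y_i}$ and $\nabla s_p=\theta s_p$ with $w_i,\theta$ holomorphic, $\theta(p)=\theta_p$. By nondegeneracy, $w=(w_1,\dots,w_k)$ is a coordinate system centered at $p$, and $\det(\partial w/\partial y)(p)=\det D\xi_p$. Let $U_p=\{|w|<\varepsilon\}$.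

\emph{Two connections.} Using a partition of unity, choose a Hermitian metric on $H$ with $|s_p|=1$ near each $p$. Its Chern connection $\mathcal{D}$ has $(0,1)$-part $\bar\partial$ and satisfies $\mathcal{D}s_p=0$, so its curvature $\Theta$ vanishes near $Z$. Extend $\nabla$ to smooth sections by the Leibniz rule with $\xi(f)=\partial f(\xi)$. The contraction $\mathcal{D}^{1,0}_\xi$ obeys the same rule, so $g=\nabla-\mathcal{D}^{1,0}_\xi$ is $C^\infty$-linear: it is a smooth section of $L$, equal to $\theta$ near $p$. On $Y\setminus Z$ choose a smooth $L^{-1}$-valued $(1,0)$-form $\omega$ with $\omega(\xi)=1$ and, near each $p$,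
\[
\omega=|w|^{-2}u,\qquad u=\sum_i\bar w_i\,dy_i ;
\]
the condition $\omega(\xi)=1$ is affine, so local solutions glue by a partition of unity. Put $\beta=g\omega$, a scalar $(1,0)$-form on $Y\setminus Z$, and $\mathcal{D}'=\mathcal{D}+\beta$. Then $\mathcal{D}'$ has curvature $\Theta'=\Theta+d\beta$, its $(0,1)$-part is $\bar\partial$, and $\mathcal{D}'^{1,0}_\xi=\nabla$.

\emph{Vanishing: $\Theta'^k=0$ on $Y\setminus Z$.} Near a point of $Y\setminus Z$ trivialize $L$ and choose coordinates with $\xi=\partial_{y_1}$. If $s_0$ is a holomorphic frame with $\nabla s_0=\theta_0s_0$, then $s=\exp(-\int\theta_0\,dy_1)\,s_0$ is a holomorphic frame with $\nabla s=0$. So $\mathcal{D}'s=\eta s$ with $\eta$ of type $(1,0)$ and $\eta(\xi)=0$, that is, $\eta=\sum_{j\ge2}\eta_jdy_j$. Then $\Theta'=\sum_{j\ge2}d\eta_j\wedge dy_j$, and each term of $\Theta'^k$ contains $k$ factors taken from the $k-1$ forms $dy_2,\dots,dy_k$.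

\emph{Stokes.} As $\Theta$ and $\Theta'$ are closed, $\Theta'^k-\Theta^k=d\bigl(\beta\wedge\sum_{j=0}^{k-1}\Theta^j\wedge\Theta'^{k-1-j}\bigr)$. For small $\varepsilon$ we have $\Theta=0$ near $\overline{U_p}$, so $\Theta'=d\beta$ near $\partial U_p$. The boundary of $Y\setminus\bigcup_pU_p$ is $-\sum_p\partial U_p$, hence
\[
\int_Y\Theta^k=\int_{Y\setminus\bigcup U_p}(\Theta^k-\Theta'^k)=\sum_p\int_{\partial U_p}\beta\wedge(d\beta)^{k-1}.
\]
For a function $h$ and a $1$-form $\sigma$ we have $h\sigma\wedge(d(h\sigma))^{k-1}=h^k\sigma\wedge(d\sigma)^{k-1}$, because $\sigma\wedge\sigma=0$. With $\beta=\theta|w|^{-2}u$ this gives $\beta\wedge(d\beta)^{k-1}=\theta^k|w|^{-2k}\,u\wedge(du)^{k-1}$. Since $du=\sum_jd\bar w_j\wedge dy_j$,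
\[
u\wedge(du)^{k-1}=(k-1)!\sum_i\bar w_i\,dy_i\wedge\prod_{j\ne i}d\bar w_j\wedge dy_j=\det(\partial y/\partial w)\,\tau,
\]
where $\tau=(k-1)!\sum_i\bar w_i\,dw_i\wedge\prod_{j\ne i}d\bar w_j\wedge dw_j$. The second equality holds because each term contains $dy_1,\dots,dy_k$ once, and $dy_1\wedge\dots\wedge dy_k=\det(\partial y/\partial w)\,dw_1\wedge\dots\wedge dw_k$.

\emph{The limit.} We have $d\tau=k!\prod_jd\bar w_j\wedge dw_j=k!\,(2\sqrt{-1})^k\,\mathrm{vol}$, and the unit ball of $\mathbb{C}^k$ has volume $\pi^k/k!$. So the integral of $\tau$ over the unit sphere is $(2\pi\sqrt{-1})^k$. The form $|w|^{-2k}\tau$ is invariant under $w\mapsto\varepsilon w$. Pulling back to the unit sphere and letting $\varepsilon\to0$, the continuous function $\theta^k\det(\partial y/\partial w)$ tends uniformly to $\theta_p^k/\det D\xi_p$, so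
\[
\int_Y\Theta^k=(2\pi\sqrt{-1})^k\sum_p\frac{\theta_p^k}{\det D\xi_p}.
\]
Multiplying by $(\sqrt{-1}/2\pi)^k$ gives the factor $(-1)^k$ and the formula.
\end{proof}

\section{The degree of a minimal invariant subvariety}\label{sec:degree}

\begin{proof}[Proof of Theorem~\ref{thm:degree}]
\emph{Isolated singularities.} By Lemma~\ref{lem:invariant}(iii), $\operatorname{Sing}(V)$ is invariant, and a component of it of positive dimension would be an irreducible invariant subvariety of dimension less than $k$. By minimality $\operatorname{Sing}(V)$ is finite. A finite invariant set contains no local leaf, so $\operatorname{Sing}(V)\subset\operatorname{Sing}(\mathcal{G})$. This is the only use of minimality.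

\emph{Branches.} Let $p\in V\cap\operatorname{Sing}(\mathcal{G})$ and let $\zeta$ be the vector field representing $\xi$ near $p$ in the chart of Section~\ref{sec:prelim}; its eigenvalues lie in $\Omega_m$. Work in a small neighborhood of $p$ containing no other singularity of $\mathcal{G}$. The branches $W$, the irreducible components of the germ $(V,p)$, are represented there by analytic sets of pure dimension $k$, and two of them meet in a set of dimension less than $k$. At $q\in W\setminus\{p\}$ the germ $(V,q)$ is smooth, hence irreducible of dimension $k$, and it contains the $k$-dimensional germ $(W,q)$; so $(W,q)=(V,q)$. It follows that $W$ is smooth outside $p$ and that distinct branches meet only at $p$. If $f$ vanishes on $W$, then $\zeta f$ vanishes at each $q\in W\setminus\{p\}$, because the germ of the local leaf through $q$ lies in $(V,q)=(W,q)$, and at $p$ because $\zeta(p)=0$. So the ideal of $W$ is $\zeta$-stable. By Theorem~\ref{thm:local} the branches are smooth and tangent to the spans of eigenvectors indexed by pairwise disjoint sets $C(W)$ with $|C(W)|=k$. At the other points of $V$ the only branch is the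 smooth germ of $V$.

\emph{The normalization.} Let $\nu\colon Y\to V\subset\mathbb{P}^m$ be the normalization. Its points correspond to the local branches of $V$, and near the point given by $W$ the space $Y$ is the normalization of $W$, which is $W$ itself. So $Y$ is a compact complex manifold of dimension $k$, $\nu$ is an immersion, and $\nu$ is an isomorphism outside finite sets. Put $H=\nu^*\mathcal{O}(1)$ and $L=\nu^*\mathcal{O}(d-1)$. The section $\nu^*\xi$ of $\nu^*T\mathbb{P}^m\otimes L$ takes values in the subbundle $TY\otimes L$: at points over $V\setminus\operatorname{Sing}(\mathcal{G})$ by invariance, and at the other points it vanishes. This defines $\xi_Y\in H^0(Y,TY\otimes L)$. Its zeros are the branches $W$ at the points $p\in V\cap\operatorname{Sing}(\mathcal{G})$. The linear part at such a zero is the restriction of $D\zeta(p)$ to $T_pW$, with determinant $\prod_{i\in C(W)}\lambda_i(p)\ne0$.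

\emph{The operator $\nabla$.} Let $U\subset Y$ be an open set that $\nu$ embeds in $\mathbb{P}^m$, and $\widehat U\subset\mathbb{C}^{m+1}\setminus\{0\}$ the cone over $\nu(U)$. Sections of $\nu^*\mathcal{O}(r)$ over $U$ are holomorphic functions on $\widehat U$, homogeneous of degree $r$. The field $X$ is tangent to $\widehat U$: its projection to $\mathbb{P}^m$ represents $\xi$ and is tangent to $\nu(U)$, and the kernel of the projection is spanned by $R$, which is tangent to every cone. Since $X$ raises degrees by $d-1$, the rule $\nabla s=Xs$ defines $\nabla\colon\mathcal{O}(H)\to\mathcal{O}(H\otimes L)$ with $\nabla(fs)=\xi_Y(f)s+f\nabla s$. At a zero over $p=[v]$, Euler's identity for the degree one function $s$ gives $(Xs)(v)=\chi_p\,ds_v(v)=\chi_p\,s(v)$. So $\theta=\chi_p$ when $\mathcal{O}(d-1)_p$ is trivialized by evaluation at $v$, the trivialization in which the $\lambda_i(p)$ were computed.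

\emph{The formula.} If $\omega_{FS}$ is the Fubini--Study form representing $c_1(\mathcal{O}(1))$, then $\deg V$ is the integral of $\omega_{FS}^k$ over the smooth part of $V$, which equals $\int_Yc_1(H)^k$. Proposition~\ref{prop:residue} gives
\[
\deg V=\sum_p\sum_W\frac{(-\chi_p)^k}{\prod_{i\in C(W)}\lambda_i(p)},
\]
and \eqref{eq:chi} turns this into \eqref{eq:degree}.
\end{proof}

\section{From generic to open and dense}\label{sec:main}

\begin{lemma}\label{lem:H}
The set $\mathcal{H}(d)$ is open and dense in $\mathbb{F}\mathrm{ol}(d;1,m)$.
\end{lemma}

\begin{proof}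
Let $\mathcal{G}_0\in\mathcal{M}(d)$ be defined by $\xi_0$, with singularities $p_1,\dots,p_N$. Fix an affine chart, with its trivialization of $\mathcal{O}(d-1)$, around each $p_\sigma$. The zeros are nondegenerate, so the implicit function theorem gives zeros $p_\sigma(\xi)$ depending holomorphically on $\xi$ in a neighborhood $\mathcal{V}$ of $\xi_0$ in the space of sections. Shrinking $\mathcal{V}$, all $\xi\in\mathcal{V}$ define foliations in $\mathcal{M}(d)$, which have exactly $N$ singularities, so there are no other zeros. Consider the holomorphic maps
\[
\Phi_\sigma\colon\mathcal{V}\to\mathfrak{gl}_m(\mathbb{C}),\qquad\Phi_\sigma(\xi)=D\xi(p_\sigma(\xi)).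
\]
Each $\Phi_\sigma$ is a submersion. Indeed, a polynomial vector field $\sum_iF_i(y)\partial_{y_i}$ of degree at most $d$ on the chart $z_0=1$ extends to the section given by $\sum_iz_0^dF_i(z_1/z_0,\dots,z_m/z_0)\partial_{z_i}$. Given $\xi\in\mathcal{V}$ and a matrix $A$, let $\eta$ extend the field $y\mapsto A(y-p_\sigma(\xi))$. Then $p_\sigma(\xi+t\eta)=p_\sigma(\xi)$ and $\Phi_\sigma(\xi+t\eta)=\Phi_\sigma(\xi)+tA$ for small $t$.

A submersion is continuous and open, so the preimage of an open and dense set is open and dense. By Lemma~\ref{lem:omega}, the $\xi\in\mathcal{V}$ for which all $\Phi_\sigma(\xi)$ have spectrum in $\Omega_m$ form an open and dense subset of $\mathcal{V}$. The projection to the projective space of sections is continuous and open, so $\mathcal{H}(d)$ is open and dense in $\mathcal{M}(d)$, which is open and dense by (K1).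
\end{proof}

We now prove that $\mathcal{Z}_D$ is closed. A limit of invariant algebraic sets of unbounded degree need not be algebraic, so we take limits of compact sets and pass to the Zariski closure; the hypersurface of degree $D$ keeps the closure proper.

\begin{lemma}\label{lem:closed}
For each $D\ge1$ the set $\mathcal{Z}_D$ is closed in $\mathbb{F}\mathrm{ol}(d;1,m)$ and has empty interior.
\end{lemma}

\begin{proof}
Let $\mathcal{G}_r\to\mathcal{G}$ in $\mathbb{F}\mathrm{ol}(d;1,m)$ with $\mathcal{G}_r\in\mathcal{Z}_D$, and choose divergence-free representatives $X_r\to X$. Let $V_r\subset\{F_r=0\}$ be algebraic of positive dimension and invariant under $\mathcal{G}_r$, with $\deg F_r=D$ and $\|F_r\|=1$ for a fixed norm. The nonempty compact subsets of a compact metric space form a compact space for the Hausdorff metric. So, after passing to a subsequence, $F_r\to F\ne0$ and $V_r\to T$ with $T$ compact; a point lies in $T$ if and only if it is the limit of points $q_r\in V_r$, and every limit point of a sequence $q_r\in V_r$ lies in $T$. In particular $T\subset\{F=0\}$.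

\emph{$T$ is $\mathcal{G}$-invariant.} Let $q=[v]\in T\setminus\operatorname{Sing}(\mathcal{G})$ and choose $[v_r]\in V_r$ with $v_r\to v$. For some $\varepsilon>0$ the trajectory $\gamma$ of $X$ through $v$ is defined for $|t|\le\varepsilon$ and $X\wedge R\neq0$ along it, and for large $r$ the trajectory $\gamma_r$ of $X_r$ through $v_r$ is defined for $|t|\le\varepsilon$ and converges uniformly to $\gamma$. Then $X_r\wedge R\ne0$ along $\gamma_r$ for large $r$, so $\gamma_r$ projects into the leaf of $\mathcal{G}_r$ through $[v_r]$. By Lemma~\ref{lem:invariant}(ii) this leaf lies in $V_r$. Hence $[\gamma(t)]=\lim[\gamma_r(t)]\in T$ for $|t|\le\varepsilon$.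

\emph{$T$ is infinite.} Each $V_r$ has positive dimension, so it meets every hyperplane $\Pi$. A limit point of a sequence $q_r\in V_r\cap\Pi$ lies in $T\cap\Pi$. A finite set misses some hyperplane.

The Zariski closure of $T$ is invariant by Lemma~\ref{lem:invariant}(i), infinite and so of positive dimension, and contained in $\{F=0\}$. Thus $\mathcal{G}\in\mathcal{Z}_D$. Finally, $\mathcal{Z}_D\subset\mathcal{B}$ is disjoint from $\mathcal{M}_g(d)$, which is dense by Baire's theorem, so $\mathcal{Z}_D$ has empty interior.
\end{proof}

\begin{lemma}\label{lem:hypersurface}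
An irreducible subvariety $V\subsetneq\mathbb{P}^m$ with $\deg V\le D$ lies in a hypersurface of degree $D$.
\end{lemma}

\begin{proof}
It suffices to find a nonzero homogeneous polynomial of degree at most $\deg V$ vanishing on $V$, and to multiply it by a power of a linear form. Let $k=\dim V$. If $k=m-1$, take the equation of $V$. Otherwise a general linear subspace $\Pi$ of dimension $m-k-2$ is disjoint from $V$; let $\rho\colon V\to\mathbb{P}^{k+1}$ be the projection from $\Pi$. A fiber of $\rho$ is closed in a linear space of dimension $m-k-1$ and misses its hyperplane $\Pi$, so it is finite. Hence $\rho(V)$ is an irreducible hypersurface $\{G=0\}$, with $G$ irreducible. A general line meets it in $\deg G$ points. The preimage of this line in $V$ is a finite intersection of $V$ with a linear space of codimension $k$, which has at most $\deg V$ points by B\'ezout's theorem. So $\deg G\le\deg V$, and $G$, read in the linear forms defining the projection, vanishes on $V$.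
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $\mathcal{H}(d)$ is open and dense by Lemma~\ref{lem:H}. For $1\le k\le m-1$ define on $\mathcal{H}(d)$
\[
b_k(\mathcal{G})=\frac1{(m+d)^k}\sum_{p\in\operatorname{Sing}(\mathcal{G})}\ \sum_{|C|=k}\frac{\bigl|\sum_i\lambda_i(p)\bigr|^k}{\prod_{i\in C}|\lambda_i(p)|},
\]
the inner sum running over all subsets $C\subset\{1,\dots,m\}$ with $k$ elements. The inner sum is symmetric and invariant under scaling in the nonzero numbers $\lambda_i(p)$, so $b_k$ is well defined. It is continuous, being locally a continuous function of the spectra of the matrices $\Phi_\sigma(\xi)$ of Lemma~\ref{lem:H}. Given $\mathcal{G}_0\in\mathcal{H}(d)$, choose an open neighborhood $\mathcal{N}\subset\mathcal{H}(d)$ and an integer $D\ge1$ with $b_k\le D$ on $\mathcal{N}$ for $1\le k\le m-1$.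

Let $\mathcal{G}\in\mathcal{N}\cap\mathcal{B}$. By Lemma~\ref{lem:invariant}(iii), $\mathcal{G}$ has a proper irreducible invariant subvariety of positive dimension; let $V$ be one of minimal dimension $k$. In \eqref{eq:degree} the sets $C(W)$ attached to the branches at a given point are disjoint, hence distinct, so each pair $(p,C)$ occurs at most once and $\deg V\le b_k(\mathcal{G})\le D$. By Lemma~\ref{lem:hypersurface}, $\mathcal{G}\in\mathcal{Z}_D$. Since $\mathcal{Z}_D\subset\mathcal{B}$,
\[
\mathcal{B}\cap\mathcal{N}=\mathcal{Z}_D\cap\mathcal{N},
\]
and this set is closed in $\mathcal{N}$ with empty interior by Lemma~\ref{lem:closed}. Both properties are local and $\mathcal{G}_0$ was arbitrary, so $\mathcal{B}\cap\mathcal{H}(d)$ is closed in $\mathcal{H}(d)$ with empty interior. Therefore $\mathcal{U}=\mathcal{H}(d)\setminus\mathcal{B}$ is open and dense in $\mathcal{H}(d)$, hence in $\mathbb{F}\mathrm{ol}(d;1,m)$.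

Let $\mathcal{G}\in\mathcal{U}$. Since $\mathcal{G}\notin\mathcal{B}$, it has no proper invariant algebraic subset of positive dimension. A one-dimensional leaf is an infinite invariant set, so by Lemma~\ref{lem:invariant}(i) its Zariski closure is an invariant algebraic set of positive dimension. It is therefore $\mathbb{P}^m$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL}
W. Costa e Silva and A. Lins Neto, \emph{Pull-back components of the space of foliations of codimension $\ge2$}, arXiv:1607.06744 (2016).

\end{thebibliography}
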